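\title{Links in homology spheres that are not concordant to links in the 3-sphere}

\begin{abstract}
We construct a 4-component link in an integral homology 3-sphere that is not topologically concordant to any link in $S^3$ in any homology cobordism, not even in a rational one. This disproves a conjecture stated in a paper of Davis. We also give 2-component links that are concordant to the unlink in a homology cobordism but are not concordant to any link in $S^3$ in a simply connected one. The obstruction comes from unitary representations: near the trivial representation they pass across a concordance, and a mod 2 degree argument on real algebraic sets carries this local information to a representation far from the trivial one.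
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in the topological category. A \emph{homology sphere} is a closed, connected, oriented 3-manifold with the integral homology of $S^3$. A \emph{homology cobordism} from $Y$ to $Y'$ is a compact oriented topological 4-manifold $W$ with $\partial W=Y\sqcup -Y'$ such that the inclusions of $Y$ and $Y'$ into $W$ induce isomorphisms on integral homology. A \emph{$\mathbb Q$-homology cobordism} is a compact connected oriented $W$ with $\partial W=Y\sqcup -Y'$ and $H_*(W,Y;\mathbb Q)=H_*(W,Y';\mathbb Q)=0$; homology cobordisms between homology spheres are a special case. Links $K\subset Y$ and $J\subset Y'$ with the same number of components are \emph{concordant in $W$} if there are pairwise disjoint, properly embedded, locally flat annuli in $W$, each joining a component of $K$ to a component of $J$, with every component used exactly once. Locally flat means that the pair (4-manifold, annulus) is locally homeomorphic to $(\mathbb R^4,\mathbb R^2)$, or to the corresponding pair of half-spaces at boundary points. For $W=S^3\times[0,1]$ this is ordinary concordance of links in $S^3$.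

Replacing the product by a homology cobordism makes it possible to compare links in different homology spheres, and one asks whether the other homology spheres contribute anything that $S^3$ does not. The following conjecture, from \cite{Davis}, says that they do not.

\begin{quote}
\textbf{Conjecture.} \emph{Let $K\subset Y$ be a link in a homology sphere $Y$. There are a link $J$ in $S^3$ and a homology cobordism $W$ from $Y$ to $S^3$ in which $K$ and $J$ are concordant. Moreover, $W$ can be chosen to be simply connected.}
\end{quote}

The first invariants one tries support it. The first homology of the exterior of $K$ is free on the meridians, as in $S^3$. Linking numbers give no obstruction, because every symmetric array of integers occurs for a link in $S^3$. In a simply connected $W$ every component of $K$ is freely homotopic to every circle in $S^3$, so singular annuli always exist, and only their embeddedness and disjointness are in question. Finally, Theorem~\ref{thm:sc}(1) below gives links in homology spheres with nontrivial fundamental group that are concordant even to the unlink.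

One property does single out $S^3$: the group of a link in $S^3$ is normally generated by meridians, whereas for $K\subset Y$ the quotient by the meridians is $\pi_1(Y)$. The fundamental group of the exterior of a concordance is not determined by its ends, so it is not evident that this property can be detected across a concordance. We show that it can, and that both sentences of the conjecture fail.

The links come from presentations of groups. Let $F$ be the free group on $y_1,\dots,y_g$, let $w=(w_1,\dots,w_g)$ be words whose matrix of exponent sums has determinant $\pm1$, and put $\pi_w=F/\langle\langle w_1,\dots,w_g\rangle\rangle$, where $\langle\langle\cdot\rangle\rangle$ denotes normal closure. Attach 2-handles to $\natural^g S^1\times B^3$ along disjoint curves representing the $w_i$, with arbitrary framings. The result $C_w$ is an acyclic smooth 4-manifold with fundamental group $\pi_w$, its boundary $Y_w$ is a homology sphere, and the belt circles of the 2-handles form a $g$-component link $K_w=K_1\cup\dots\cup K_g\subset Y_w$. The exterior $E$ of $K_w$ is also the exterior of the attaching curves in $\#^gS^1\times S^2$, so there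 is a surjection $\pi_1(E)\to F$. Details are in Section~\ref{sec:links}. The \emph{main example} is
\[
g=2,\qquad F=\langle s,t\rangle,\qquad w_1=s^3t^{-5},\qquad w_2=(st)^2t^{-5},
\]
with exponent matrix $\left(\begin{smallmatrix}3&-5\\2&-3\end{smallmatrix}\right)$ of determinant $1$; here $\pi_w=\langle s,t\mid s^3=t^5=(st)^2\rangle$ is the binary icosahedral group. Choose disjoint simple closed curves $\gamma_1,\gamma_2$ in the interior of $E$ whose classes in $F$ are conjugate to $s$ and $t$, and let
\[
L=K_1\cup K_2\cup\gamma_1\cup\gamma_2\subset Y=Y_w .
\]

\begin{theorem}\label{thm:main}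
The link $L\subset Y$ is not concordant to any link in $S^3$ in any homology cobordism from $Y$ to $S^3$, nor even in any $\mathbb Q$-homology cobordism. Hence the first sentence of the conjecture is false, and so the conjecture is false. In addition:
\begin{enumerate}
\item[(a)] every link containing $L$ as a sublink has the same property, so there are counterexamples with $n$ components for every $n\ge4$;
\item[(b)] for every homology sphere $Y_0$, the image of $L$ in $Y\#Y_0$ has the same property.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:sc}
Let $g$ and $w$ be arbitrary as above.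
\begin{enumerate}
\item[(1)] $K_w$ is concordant to the unlink in the smooth homology cobordism $C_w\setminus\operatorname{int}B^4$ from $Y_w$ to $S^3$, whose fundamental group is $\pi_w$.
\item[(2)] Suppose that $\pi_w$ has a nontrivial homomorphism to some $SU(n)$; this holds, for example, if $\pi_w$ has a nontrivial finite quotient. If $K_w$ is concordant to a link in a homology sphere $Y'$ in a $\mathbb Q$-homology cobordism $W$ from $Y_w$ to $Y'$, then $\pi_1(W)$ has a nontrivial homomorphism to $SU(n)$. In particular $W$ is not simply connected.
\item[(3)] If $\pi_w$ is residually finite, then $K_w$ is concordant to a link in $S^3$ in a simply connected homology cobordism if and only if $\pi_w=1$.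
\end{enumerate}
\end{theorem}

In the main example $\pi_w$ maps nontrivially to $SU(2)$ by \eqref{eq:star} below, so $K_1\cup K_2$ is a 2-component link for which the first sentence of the conjecture holds and the second fails. We do not decide the first sentence for knots or for links with two or three components.

Section~\ref{sec:groups} turns a concordance into a diagram of groups $F\to G\leftarrow\Gamma$ whose maps are rational homology isomorphisms in low degrees. Both theorems would follow at once if every representation of $F$ extended over $G$; Section~\ref{sec:model} shows this and proves the extension by hand when $G$ has one extra generator and one relator. The general argument has a local ingredient, that representations near the trivial one extend uniquely (Section~\ref{sec:local}), and a global one, that real algebraic sets have no boundary mod 2 (Section~\ref{sec:degree}). Together they give Theorem~\ref{thm:sc} directly (Section~\ref{sec:sc}). For Theorem~\ref{thm:main} the degree has to be computed on the side of $\Gamma$, with traces as coordinates (Section~\ref{sec:main}).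

\section{The links}\label{sec:links}

Let $M=\#^gS^1\times S^2=\partial(\natural^gS^1\times B^3)$, so that $\pi_1(M)=F$. By general position there are disjoint smooth simple closed curves $\eta_1,\dots,\eta_g\subset M$ with $\eta_i$ freely homotopic to $w_i$. Attach 2-handles $D^2\times D^2$ to $\natural^gS^1\times B^3$ by identifying $\partial D^2\times D^2$ with tubular neighborhoods $\nu\eta_i$, using any framings, and call the result $C_w$. Its boundary $Y_w$ is obtained from $E=M\setminus\operatorname{int}\nu\eta$ by gluing in the solid tori $\nu K_i=D^2\times\partial D^2$, whose cores $K_i=0\times\partial D^2$ are the belt circles. Thus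
\[
E=M\setminus\operatorname{int}\nu\eta=Y_w\setminus\operatorname{int}\nu K .
\]
The notation suppresses the choice of curves and framings; all statements hold for every choice. On the $i$th boundary torus $\partial D^2\times\partial D^2$ of $E$ there are two curves meeting once,
\[
m_i=\partial D^2\times\{\mathrm{pt}\},\qquad \ell_i=\{\mathrm{pt}\}\times\partial D^2 .
\]
The curve $m_i$ is a meridian of $K_i$ and a parallel of $\eta_i$; the curve $\ell_i$ is a parallel of $K_i$ and a meridian of $\eta_i$. In particular $M$ is obtained from $E$ by gluing in solid tori in which the $\ell_i$ bound disks. Loops in $M$ can be pushed off $\eta$, so $\pi_1(E)\to F$ is onto. We orient $m_i$ so that its image is the conjugacy class of $w_i$.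

We shall use repeatedly that, for a $g$-component link $J$ in a homology sphere $Y'$ with exterior $E_J$, the group $H_1(E_J)$ is free abelian on the meridians: $H_1(E_J)\cong H_2(Y',E_J)\cong H_2(\nu J,\partial\nu J)$, and the last group is free on the meridian disks.

\begin{lemma}\label{lem:links}
The manifold $C_w$ has the homology of a point and $\pi_1(C_w)=\pi_w$. Its boundary $Y_w$ is a homology sphere, and each $\ell_i$ is null-homologous in $E$.
\end{lemma}

\begin{proof}
The handles give the presentation of $\pi_w$ and the chain complex $\mathbb Z^g\to\mathbb Z^g\to\mathbb Z$, in which the first map is given by the exponent matrix, an isomorphism, and the second is zero. By duality $H_k(C_w,Y_w)\cong H^{4-k}(C_w)$ is $\mathbb Z$ for $k=4$ and zero otherwise, and the sequence of the pair gives $\widetilde H_k(Y_w)\cong H_{k+1}(C_w,Y_w)$. Now $H_1(E)\to H_1(M)$ is a surjection $\mathbb Z^g\to\mathbb Z^g$, hence an isomorphism, and $\ell_i$ bounds a disk in $M$.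
\end{proof}

So $M$ is the result of surgery on $K_w$ along its null-homologous longitudes. Note also that $\pi_1(E)\to F\to\pi_w$ is onto and kills the meridians $m_i$, so $\pi_1(Y_w)$ surjects onto $\pi_w$.

\begin{proof}[Proof of Theorem~\ref{thm:sc}(1)]
The cocores $0\times D^2$ of the 2-handles are disjoint smooth disks in $C_w$ bounded by the $K_i$. Around one interior point of each disk take a small ball that meets the disk in a standard unknotted disk, and join these balls by thin tubes along arcs whose interiors miss the disks; such arcs exist by general position, since $1+2<4$. The union is a ball $B^4\subset\operatorname{int}C_w$ whose boundary meets the disks in an unlink. In $W=C_w\setminus\operatorname{int}B^4$ the punctured cocores are disjoint annuli from $K_w$ to this unlink. By excision $H_*(W,S^3)\cong H_*(C_w,B^4)=0$, by duality $H_*(W,Y_w)\cong H^{4-*}(W,S^3)=0$, and $\pi_1(W)=\pi_1(C_w)$ by van Kampen's theorem.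
\end{proof}

\subsection*{A representation of $\pi_w$ in the main example}
Identify $SU(2)$ with the unit quaternions. Every element is $q=\cos\alpha+\mathbf u\sin\alpha$ with $\alpha\in[0,\pi]$ and $\mathbf u$ a unit imaginary quaternion, which is determined by $q$ if $q\ne\pm1$. Then $q^k=\cos k\alpha+\mathbf u\sin k\alpha$ for all $k\in\mathbb Z$, and $\operatorname{tr}q=2\operatorname{Re}q=2\cos\alpha$; in particular $\operatorname{tr}q=2$ only for $q=1$. For imaginary quaternions $\operatorname{Re}(\mathbf u\mathbf v)=-\mathbf u\cdot\mathbf v$. Conjugation by $SU(2)$ acts on the imaginary quaternions as the rotation group $SO(3)=SU(2)/\{\pm1\}$. The centralizer of $q\neq\pm1$ is the circle $\{\cos\phi+\mathbf u\sin\phi\}$.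

Let $c_*=\cot\frac\pi3\cot\frac\pi5$. Since $\tan\frac\pi5>\tan\frac\pi6=\cot\frac\pi3$, we have $0<c_*<1$. Fix unit imaginary quaternions $\mathbf u_*,\mathbf v_*$ with $\mathbf u_*\cdot\mathbf v_*=c_*$ and put
\[
a_*=\cos\tfrac\pi3+\mathbf u_*\sin\tfrac\pi3,\qquad b_*=\cos\tfrac\pi5+\mathbf v_*\sin\tfrac\pi5 .
\]
Then $a_*^3=b_*^5=-1$. Moreover $\operatorname{Re}(a_*b_*)=\cos\frac\pi3\cos\frac\pi5-c_*\sin\frac\pi3\sin\frac\pi5=0$, so $a_*b_*$ is a unit imaginary quaternion and $(a_*b_*)^2=-1$. Hence
\begin{equation}\label{eq:star}
w_1(a_*,b_*)=w_2(a_*,b_*)=1,\qquad \operatorname{tr}a_*=1 .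
\end{equation}

\section{From a concordance to a diagram of groups}\label{sec:groups}

Let $Y=Y_w$ and $K=K_w$. Let $W$ be a $\mathbb Q$-homology cobordism from $Y$ to a homology sphere $Y'$ containing disjoint annuli $A_i$ from $K_i$ to the components $J_i$ of a link $J\subset Y'$. The exterior of the annuli is a rational homology cobordism between link exteriors, but we have no control over $\pi_1(E)$. What we know is the group $F=\pi_1(M)$ of the surgered manifold, so we perform the surgery all along the annuli.

A locally flat proper submanifold of a topological 4-manifold has a normal vector bundle, extending a given one on the boundary \cite[\S9.3]{FQ}. Over $A_i$ this plane bundle is orientable, because $W$ and $A_i$ are, and hence trivial, because $A_i\simeq S^1$. Let $\nu A_i$ be disjoint disk bundle neighborhoods with $\nu A_i\cap Y=\nu K_i$, and put $P=W\setminus\operatorname{int}\nu A$ and $E_J=P\cap Y'$, the exterior of $J$. Trivializations of $\nu A_i$ up to homotopy form a torsor over $[A_i,SO(2)]=\mathbb Z$, and restriction to either end of the annulus is a bijection. So we can identify $\nu A_i=S^1\times[0,1]\times D^2$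 in such a way that $S^1\times\{0\}\times\{\mathrm{pt}\}$ is $\ell_i$, up to isotopy in $\partial\nu K_i$. Let $\ell_i^J=S^1\times\{1\}\times\{\mathrm{pt}\}$, a parallel of $J_i$. Define $X$ by refilling $P$ along the same pieces $S^1\times[0,1]\times S^1$ of its boundary:
\[
W=P\cup\bigsqcup_i S^1\times[0,1]\times D^2,\qquad X=P\cup\bigsqcup_i D^2\times[0,1]\times S^1 .
\]
Then $X$ is a compact topological 4-manifold with boundary components $M$ and $M_J$, where $M_J$ is the filling of $E_J$ along the curves $\ell_i^J$.

\begin{lemma}\label{lem:homology}
The inclusions $E\to P$, $E_J\to P$, $M\to X$ and $M_J\to X$ induce isomorphisms on rational homology, and $\ell_i^J=0$ in $H_1(E_J;\mathbb Z)$.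
\end{lemma}

\begin{proof}
Map the rational Mayer--Vietoris sequence of $Y=E\cup\nu K$ to that of $W=P\cup\nu A$. The maps $\nu K\to\nu A$ and $\partial\nu K\to P\cap\nu A$ are homotopy equivalences and $Y\to W$ is a rational homology isomorphism. By the five lemma $H_*(E)\oplus H_*(\nu K)\to H_*(P)\oplus H_*(\nu A)$ is an isomorphism, hence so is $H_*(E)\to H_*(P)$. The argument for $E_J$ is the same with $Y'$ in place of $Y$. For $M=E\cup\bigsqcup D^2\times\{0\}\times S^1\subset X$, the solid tori and their boundaries include into $D^2\times[0,1]\times S^1$ and $S^1\times[0,1]\times S^1$ by homotopy equivalences and $E\to P$ is a rational homology isomorphism, so the five lemma applies to $M\to X$; for $M_J$ use the end $\{1\}$. Finally $\ell_i^J$ is homologous in $P$ to $\ell_i$, which is null-homologous by Lemma~\ref{lem:links}. So $\ell_i^J$ vanishes in $H_1(E_J;\mathbb Q)$, and $H_1(E_J;\mathbb Z)$ is torsion-free.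
\end{proof}

Put $G=\pi_1(X)$ and $\Gamma=\pi_1(M_J)$, and let
\[
F\xrightarrow{\ \varphi\ }G\xleftarrow{\ \psi\ }\Gamma
\]
be induced by the inclusions of $M$ and $M_J$, for some choice of base points and connecting paths. Let $\mu_i\in\Gamma$ represent the meridian $\{\mathrm{pt}\}\times\{1\}\times S^1$ of $J_i$, oriented parallel to $m_i$. Write $a\sim b$ if $a$ and $b$ are conjugate.

\begin{proposition}\label{prop:groups}
In this situation the following hold.
\begin{enumerate}
\item[(G0)] $G/\langle\langle\varphi(w_1),\dots,\varphi(w_g)\rangle\rangle$ is a quotient of $\pi_1(W)$.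
\item[(G1)] $G$ is finitely presented and $\varphi$ induces an isomorphism on $H_1(\,\cdot\,;\mathbb Q)$.
\item[(G2)] $H_2(G;\mathbb Q)=0$.
\item[(G3)] $\Gamma$ is finitely generated, $H_1(\Gamma;\mathbb Z)\cong\mathbb Z^g$ with basis $[\mu_1],\dots,[\mu_g]$, and $\psi$ induces an isomorphism on $H_1(\,\cdot\,;\mathbb Q)$.
\item[(G4)] $\psi(\mu_i)\sim\varphi(w_i)$ in $G$ for all $i$.
\item[(G5)] If $Y'=S^3$, then $\Gamma=\langle\langle\mu_1,\dots,\mu_g\rangle\rangle$.
\end{enumerate}
\end{proposition}

\begin{proof}
A solid torus is obtained from its boundary by attaching a 2-cell along the meridian and then a 3-cell. So each filling above, in dimension three or four, kills the normal closure of one curve: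
\[
G=\pi_1(P)/\langle\langle\ell_i\rangle\rangle,\qquad \pi_1(W)=\pi_1(P)/\langle\langle m_i\rangle\rangle,\qquad\Gamma=\pi_1(E_J)/\langle\langle\ell^J_i\rangle\rangle .
\]

(G0) The class of $m_i$ in $G$ is conjugate to $\varphi(w_i)$, so the group in question is $\pi_1(P)/\langle\langle\ell_i,m_i\rangle\rangle=\pi_1(W)/\langle\langle\ell_i\rangle\rangle$.

(G1) A compact topological manifold is homotopy equivalent to a finite complex (Kirby--Siebenmann), so $G$ is finitely presented. The rest is Lemma~\ref{lem:homology}, since $H_1$ of a connected space is $H_1$ of its fundamental group.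

(G2) A space $K(G,1)$ is obtained from a complex homotopy equivalent to $X$ by attaching cells of dimension at least $3$, so $H_2(X;\mathbb Q)\to H_2(G;\mathbb Q)$ is onto. By Lemma~\ref{lem:homology}, $H_2(X;\mathbb Q)$ is the image of $H_2(M;\mathbb Q)$, which is generated by the spheres $\{\mathrm{pt}\}\times S^2$. Every map $S^2\to K(G,1)$ is null-homotopic.

(G3) $M_J$ is a closed 3-manifold, $H_1(M_J)=H_1(E_J)/\langle\ell_i^J\rangle=H_1(E_J)$, and $M_J\to X$ is a rational homology isomorphism.

(G4) The annulus $\{\mathrm{pt}\}\times[0,1]\times S^1\subset P$ is a free homotopy from $m_i$ to the meridian of $J_i$.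

(G5) $\Gamma/\langle\langle\mu_i\rangle\rangle$ is a quotient of $\pi_1(E_J)/\langle\langle\mu_i\rangle\rangle=\pi_1(S^3)=1$.
\end{proof}

The freeness of $F$ has done its work in (G2). Properties (G0)--(G5) cannot be contradictory, since $K_w$ is concordant to the unlink. The role of the two extra components of $L$ is to force conjugates of $\varphi(s)$ and $\varphi(t)$ into the image of $\Gamma$. Suppose, in the main example, that $L$ is concordant in $W$ to $J_1\cup J_2\cup\delta_1\cup\delta_2\subset S^3$. Shrink the disk bundle $\nu A$ of the first two annuli radially until it misses the annuli joining $\gamma_j$ to $\delta_j$; this changes $E$ only by a collar. These two annuli then lie in $P\subset X$ and are free homotopies. Orient $\delta_j$ parallel to $\gamma_j$ and write $\delta_j$ also for an element of $\Gamma$ representing it. Then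
\begin{enumerate}
\item[(G6)] $\psi(\delta_1)\sim\varphi(s)$ and $\psi(\delta_2)\sim\varphi(t)$ in $G$.
\end{enumerate}

\begin{proposition}\label{prop:key}
Let $F=\langle s,t\rangle$, $w_1=s^3t^{-5}$, $w_2=(st)^2t^{-5}$. There are no groups $G,\Gamma$, homomorphisms $\varphi\colon F\to G$, $\psi\colon\Gamma\to G$ and elements $\mu_1,\mu_2,\delta_1,\delta_2\in\Gamma$ that satisfy \textup{(G1)--(G4)} with $g=2$, \textup{(G6)}, and $\Gamma=\langle\langle\mu_1,\mu_2\rangle\rangle$.
\end{proposition}

In the algebraic setting, (G5) will denote the condition $\Gamma=\langle\langle\mu_1,\mu_2\rangle\rangle$.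

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:key}]
The main statement follows from Proposition~\ref{prop:groups} and (G6). For (a), a concordance of a link restricts to a concordance of each sublink. For (b), form $Y\#Y_0$ using a ball $B\subset\operatorname{int}E$ disjoint from $\gamma_1\cup\gamma_2$, and repeat the construction with $E\#Y_0$ and $M\#Y_0$ in place of $E$ and $M$. Since $Y_0$ minus a ball is acyclic, the Mayer--Vietoris sequence along the connecting sphere shows that $H_1$ and $H_2$ of $E\#Y_0$ and of $M\#Y_0$ are generated by classes from $E\setminus B$ and $M\setminus B$. Hence the $\ell_i$ are still null-homologous, $H_2(M\#Y_0)$ is generated by the spheres $\{\mathrm{pt}\}\times S^2$ moved off $B$, and the inclusion of $F=\pi_1(M\setminus B)$ into $\pi_1(M\#Y_0)=F*\pi_1(Y_0)$ is an isomorphism on $H_1$, as $\pi_1(Y_0)$ is perfect. Let $\varphi$ be the composite $F\to F*\pi_1(Y_0)\to G$. The curves $m_i$ and $\gamma_j$ lie in $M\setminus B$ and represent the conjugacy classes of $w_i$, $s$, $t$ in $F$. The proofs of Lemma~\ref{lem:homology} and of (G1)--(G6) used nothing else.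
\end{proof}

\section{A model case: one generator and one relator}\label{sec:model}

Let $U=SU(2)$ and let $\rho_*\colon F\to U$ send $s\mapsto a_*$, $t\mapsto b_*$. Suppose that $\rho_*$ extends over $G$, that is, $\rho_*=\tilde\rho\varphi$ for some $\tilde\rho\colon G\to U$. By \eqref{eq:star}, $\tilde\rho$ is nontrivial and kills $\varphi(w_1),\varphi(w_2)$. By (G0) it gives a nontrivial representation of $\pi_1(W)$, which is the conclusion of Theorem~\ref{thm:sc}(2). And (G4)--(G6) become contradictory: $\tilde\rho\psi$ kills $\mu_1,\mu_2$ by (G4), so it is trivial by (G5), while $\operatorname{tr}\tilde\rho\psi(\delta_1)=\operatorname{tr}a_*=1$ by (G6).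

The smallest case in which the extension problem has content is
\[
G=\langle s,t,z\mid r(s,t,z)\rangle,
\]
with $\varphi$ the obvious map, assumed to be an isomorphism on integral $H_1$; an example is $r=z^{-1}szs^{-1}z^{-1}t$. The assumption says that $\mathbb Z^2\to\mathbb Z^3/\langle[r]\rangle$ is an isomorphism, that is, the exponent sum of $z$ in $r$ is $\pm1$. To extend $(s,t)\mapsto(a,b)$ we must solve $r(a,b,z)=1$ for $z\in U=S^3$. A path from $(a,b)$ to $(1,1)$ in $U^2$ gives a homotopy from the map $z\mapsto r(a,b,z)$ to the map $z\mapsto r(1,1,z)=z^{\pm1}$. The latter is a homeomorphism of $S^3$, so it is not null-homotopic; a self-map of $S^3$ that misses a point is null-homotopic. Hence $z\mapsto r(a,b,z)$ takes the value $1$, and every representation of $F$ extends.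

The argument can be read as a statement about the restriction map $\varphi^*\colon\operatorname{Hom}(G,U)\to\operatorname{Hom}(F,U)=U^2$: over the point $(1,1)$ there is exactly one solution, it is nondegenerate, and the number of solutions, suitably counted, does not change as $(a,b)$ moves. For the group $G$ of Section~\ref{sec:groups} we have no presentation with as many relators as new generators; we know only (G1) and (G2). Three things must then be supplied: that $\varphi^*$ is a local homeomorphism at the trivial representation; a compact space of the right dimension through the trivial representation that carries a fundamental class; and a point of the target with exactly one preimage.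

\section{Representations near the trivial one}\label{sec:local}

Let $U=SU(n)$, $n\geq 2$, with the operator norm $|\cdot|$. For a finitely generated group $H$, evaluation on generators identifies $\operatorname{Hom}(H,U)$ with a closed subset of a power of $U$; the topology does not depend on the generators. The group $U$ acts by conjugation, and $\mathbf 1$ denotes the trivial representation. For unitary matrices,
\begin{equation}\label{eq:norms}
\begin{gathered}
|ab-1|\le|a-1|+|b-1|,\qquad |a^{-1}-1|=|cac^{-1}-1|=|a-1|,\\
|[a,b]-1|=|(a-1)(b-1)-(b-1)(a-1)|\le2\,|a-1|\,|b-1| .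
\end{gathered}
\end{equation}

\begin{lemma}\label{lem:local}
Let $H$ be finitely generated, let $h_1,\dots,h_r\in H$ represent a basis of $H_1(H;\mathbb Q)$, and let $\operatorname{ev}\colon\operatorname{Hom}(H,U)\to U^r$ be evaluation at $(h_1,\dots,h_r)$.
\begin{enumerate}
\item[(a)] $\operatorname{ev}$ is injective on a neighborhood of $\mathbf 1$.
\item[(b)] If $H$ is finitely presented and $H_2(H;\mathbb Q)=0$, then $\operatorname{ev}$ maps every sufficiently small open neighborhood of $\mathbf 1$ homeomorphically onto an open subset of $U^r$.
\end{enumerate}
\end{lemma}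

Part (b) needs the hypothesis on $H_2$: for $H=\mathbb Z^2$ the image of $\operatorname{ev}$ consists of commuting pairs, and there are noncommuting pairs arbitrarily close to $(1,1)$. In the proof, $m$ well-chosen relators let the inverse function theorem solve for the $m$ remaining generators; the point is that the other relators then hold automatically near the identity.

\begin{proof}
Let $\Phi$ be free on $x_1,\dots,x_r,z_1,\dots,z_m$, mapping onto $H$ with $x_i\mapsto h_i$ and kernel $R$, so that $\operatorname{Hom}(H,U)\subset U^{r+m}$ is the set where all words of $R$ take the value $1$. Since the $h_i$ span $H_1(H;\mathbb Q)$, there are integers $N\ge1$ and $a_{ji}$ such that $Nz_j-\sum_ia_{ji}x_i\in\Phi^{ab}$ maps to zero in $H^{ab}=\Phi^{ab}/\operatorname{im}R$. Choose $\rho_j\in R$ with this image in $\Phi^{ab}$, for $1\le j\le m$. At the identity, multiplication has differential $(\xi_1,\xi_2)\mapsto\xi_1+\xi_2$ and inversion has differential $-1$, so the differential of a word map is given by the exponent sums. Hence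
\[
\Theta\colon U^{r+m}\to U^{r+m},\qquad(x,z)\mapsto(x,\rho_1(x,z),\dots,\rho_m(x,z))
\]
has the invertible differential $(\xi,\xi')\mapsto\bigl(\xi,(N\xi'_j-\sum_ia_{ji}\xi_i)_j\bigr)$ at the identity. So $\Theta$ maps every sufficiently small open neighborhood $B$ of the identity diffeomorphically onto an open set. On $\operatorname{Hom}(H,U)\cap B$ we have $\Theta=(\operatorname{ev},1)$, which proves (a). The set $B_\rho=\{p\in B:\rho_j(p)=1\text{ for all }j\}$ contains $\operatorname{Hom}(H,U)\cap B$ and is mapped by $(x,z)\mapsto x$ homeomorphically onto the open subset $\Theta(B)\cap(U^r\times 1)$ of $U^r$. For (b) it remains to show that $B_\rho\subset\operatorname{Hom}(H,U)$ when $B$ is small.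

Since $H$ is finitely presented, $R$ is normally generated by $\rho_1,\dots,\rho_m$ and finitely many further words $\sigma_1,\dots,\sigma_k$. The image of $R$ in $\Phi^{ab}\otimes\mathbb Q$ spans a space of dimension $(r+m)-r=m$, and the images of the $\rho_j$ are independent, so they are a basis of it. As $\Phi^{ab}$ is torsion-free, for each $l$ some element $\sigma_l^{N'}\prod_j\rho_j^{-b_j}$ with $N'\ge1$ lies in $R\cap[\Phi,\Phi]$. By Hopf's formula, $(R\cap[\Phi,\Phi])/[\Phi,R]\cong H_2(H;\mathbb Z)$, which is a torsion group by hypothesis. So a positive power of this element lies in $[\Phi,R]$. The group $R/[\Phi,R]$ is abelian, so the power may be distributed over the factors, and we obtain $N_l\ge1$ and integers $b_{lj}$ with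
\[
\sigma_l^{N_l}=\prod_j\rho_j^{b_{lj}}\cdot\prod_q[f_q,r_q]^{\pm1},\qquad f_q\in\Phi,\ r_q\in R .
\]
Write each $r_q$ as a product of conjugates of the $\rho_j^{\pm1},\sigma_l^{\pm1}$. Let $D$ bound the number of factors in these products, the number of commutators in each of the $k$ identities, and the word lengths of all $f_q$ and $\sigma_l$.

Let $p\in U^{r+m}$ satisfy $\rho_j(p)=1$ for all $j$, let $d$ be the largest distance from $1$ of a coordinate of $p$, and let $\varepsilon=\max_l|\sigma_l(p)-1|$. By \eqref{eq:norms}, $\varepsilon\le Dd$, $|f_q(p)-1|\le Dd$, $|r_q(p)-1|\le D\varepsilon$, and therefore $|\sigma_l(p)^{N_l}-1|\le2D^3d\varepsilon$. For a bound in the other direction, let $u$ be unitary with $|u-1|\le1/N_l$. Then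
\[
u^{N_l}-1=(u-1)S,\qquad S=N_l+\sum_{j=0}^{N_l-1}(u^j-1),
\]
and the sum has norm at most $\sum_j j/N_l=(N_l-1)/2$. So $S$ is invertible with $|S^{-1}|\le2/N_l\le2$, and $|u-1|\le2|u^{N_l}-1|$. If $Dd\le1/N_l$ for all $l$, this applies to $u=\sigma_l(p)$ and gives $\varepsilon\le4D^3d\varepsilon$. If also $4D^3d<1$, then $\varepsilon=0$ and $p\in\operatorname{Hom}(H,U)$.
\end{proof}

\section{Real algebraic sets and mod 2 degree}\label{sec:degree}

The space $\operatorname{Hom}(H,U)$ may be singular and may have pieces of the wrong dimension. We cut out the piece through $\mathbf 1$ by taking a Zariski closure and use a parity theorem to give it a fundamental class.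

A \emph{real algebraic set} is the common zero set in $\mathbb R^N$ of a family of real polynomials (finitely many suffice). A \emph{semialgebraic set} is a finite union of sets defined by finitely many polynomial equations and strict inequalities. The \emph{Zariski closure} of $S\subset\mathbb R^N$ is the common zero set of all polynomials that vanish on $S$. We use the following standard facts.
\begin{enumerate}
\item[(S1)] Images and preimages of semialgebraic sets under polynomial maps, and complements of semialgebraic sets, are semialgebraic.
\item[(S2)] If $Q_1\subset Q$ are compact semialgebraic sets, then $Q$ is homeomorphic to a finite simplicial complex in which $Q_1$ is a subcomplex.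
\item[(S3)] The dimension of a nonempty semialgebraic set $S$ is the largest $p$ such that some open subset of $S$ is homeomorphic to $\mathbb R^p$. The Zariski closure of $S$ has the same dimension as $S$.
\end{enumerate}

\begin{theorem}[Sullivan; see {\cite[Ch.~11]{BCR}}]\label{thm:sullivan}
If $Z$ is a real algebraic set and $p\in Z$, then $\sum_i(-1)^i\dim H_i(Z,Z\setminus p;\mathbb F_2)$ is odd. Equivalently, the link of $p$ in $Z$ has even Euler characteristic.
\end{theorem}

For $k\ge1$ let $\Lambda_k$ be the union of $k$ copies of $[0,1)$ glued at the common point $*=0$.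

\begin{corollary}\label{cor:parity}
If a point $p$ of a real algebraic set $Z$ has an open neighborhood homeomorphic to $\mathbb R^m\times\Lambda_k$, with $p$ corresponding to $(0,*)$ and $k\geq1$, then $k$ is even.
\end{corollary}

\begin{proof}
The space $\Lambda_k$ is contractible and $\Lambda_k\setminus *$ has $k$ contractible components, so $H_*(\Lambda_k,\Lambda_k\setminus *;\mathbb F_2)$ has dimension $k-1$ in degree $1$ and vanishes otherwise. By excision and the K\"unneth formula, $H_*(Z,Z\setminus p;\mathbb F_2)\cong H_*(\mathbb R^m,\mathbb R^m\setminus0;\mathbb F_2)\otimes H_*(\Lambda_k,\Lambda_k\setminus *;\mathbb F_2)$ has total dimension $k-1$, concentrated in degree $m+1$. So $k-1$ is odd.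
\end{proof}

For plane curves ($m=0$), the cusp $y^2=x^3$ has $k=2$ and the node $xy=0$ has $k=4$ at the origin, while an arc with an endpoint ($k=1$) is excluded. Such neighborhoods arise as follows.

\begin{quote}
($\ast$) \emph{If an $m$-simplex $\sigma$ of a finite complex is a face of exactly $k\ge1$ simplices of dimension $m+1$ and of none of higher dimension, then every interior point of $\sigma$ has arbitrarily small open neighborhoods homeomorphic to $\mathbb R^m\times\Lambda_k$, with the point at $(0,*)$.}
\end{quote}
Indeed, the open star of $\sigma$ is the union of $k$ half-spaces glued along their common boundary $\operatorname{int}\sigma$.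

\begin{lemma}[Degree lemma]\label{lem:degree}
Let $\Omega$ be a connected open subset of a topological $d$-manifold $T$ without boundary, $d\ge1$. Let $Q$ be a finite simplicial complex and $f\colon Q\to T$ a continuous map such that $Q_1=f^{-1}(T\setminus\Omega)$ is a subcomplex. Assume:
\begin{enumerate}
\item[(i)] every simplex not in $Q_1$ has dimension at most $d$;
\item[(ii)] every $(d-1)$-simplex not in $Q_1$ is a face of an even number of $d$-simplices;
\item[(iii)] there is a nonempty open set $\Delta\subset\Omega$ such that $f$ maps $f^{-1}(\Delta)$ homeomorphically onto $\Delta$.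
\end{enumerate}
Then $\Omega\subset f(Q)$.
\end{lemma}

\begin{proof}
All coefficients are in $\mathbb F_2$. A simplex that has a face not in $Q_1$ is itself not in $Q_1$. So by (ii) the sum of all $d$-simplices not in $Q_1$ is a relative cycle; let $[Q]\in H_d(Q,Q_1)$ be its class. For $x\in\Omega$ let $r_x\in H_d(T,T\setminus x)=\mathbb F_2$ be the image of $f_*[Q]\in H_d(T,T\setminus\Omega)$. If $B\subset\Omega$ is a closed ball in a chart, then $H_d(T,T\setminus B)\to H_d(T,T\setminus x)$ is an isomorphism for every $x\in B$. So $r_x$ is locally constant, hence constant on $\Omega$.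

Among the open simplices that meet the open set $f^{-1}(\Delta)$ choose one, $\operatorname{int}\sigma$, of largest dimension $p$, and a point $b_0\in\operatorname{int}\sigma\cap f^{-1}(\Delta)$. Then $\sigma$ is not a proper face of another simplex, since the interior of such a simplex would also meet $f^{-1}(\Delta)$. So $\operatorname{int}\sigma$ is open in $Q$, and by (iii) and invariance of domain $p=d$. Also $\sigma$ is not in $Q_1$. The image of $[Q]$ in $H_d(Q,Q\setminus b_0)\cong H_d(\sigma,\sigma\setminus b_0)$ is represented by $\sigma$ and is the generator. By (iii), $b_0$ is the only preimage of $x_0=f(b_0)$, so $f$ is a map of pairs $(Q,Q\setminus b_0)\to(T,T\setminus x_0)$, and by (iii) and excision it is an isomorphism on $H_d$. Thus $r_{x_0}=1$. If some $x_1\in\Omega$ were not in $f(Q)$, then $(Q,Q_1)\to(T,T\setminus x_1)$ would factor through $(T\setminus x_1,T\setminus x_1)$, and $r_{x_1}=0$.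
\end{proof}

Hypothesis (ii) cannot be dropped, as the inclusion of a closed arc in a circle shows. The spaces to which we apply the lemma come from the next construction. Let $H$ be generated by $e_1,\dots,e_k$ and regard $\operatorname{Hom}(H,U)\subset U^k\subset V=M_n(\mathbb C)^k$, a real vector space on which $U$ acts linearly by conjugation. For $\varepsilon>0$ put
\[
\mathcal N_\varepsilon(H)=\{\zeta\in\operatorname{Hom}(H,U):|\zeta(e_j)-1|<\varepsilon\text{ for all }j\}.
\]
These sets form a basis of open neighborhoods of $\mathbf 1$, and they are $U$-invariant by \eqref{eq:norms}.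

\begin{lemma}\label{lem:closure}
Suppose that $\mathcal N=\mathcal N_\varepsilon(H)$ is a topological $d$-manifold, and let $Z$ be its Zariski closure in $V$. Then $Z$ is a compact $U$-invariant real algebraic set of dimension $d$, $Z\subset\operatorname{Hom}(H,U)$, and $\mathcal N$ is open in $Z$. For each $\xi\in H$ the function $\zeta\mapsto\operatorname{Re}\operatorname{tr}\zeta(\xi)$ on $Z$ is the restriction of a $U$-invariant polynomial on $V$.
\end{lemma}

\begin{proof}
On $U$ the inverse is the conjugate transpose, which is a real linear map of $M_n(\mathbb C)$ commuting with the action of $U$. Substituting it for inverses turns words into equivariant polynomial maps. This gives the last statement and shows that the compact set $\operatorname{Hom}(H,U)$ is real algebraic. Hence $\mathcal N\subset Z\subset\operatorname{Hom}(H,U)$, so $Z$ is compact and $\mathcal N$, being open in $\operatorname{Hom}(H,U)$, is open in $Z$. The condition $|A|<\varepsilon$ says that the leading principal minors of $\varepsilon^2-A^*A$ are positive, so $\mathcal N$ is semialgebraic; it has dimension $d$ by (S3) and invariance of domain, and so does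 $Z$. Each element of $U$ acts by a linear automorphism of $V$ preserving $\mathcal N$, so it permutes the polynomials vanishing on $\mathcal N$ and preserves $Z$.
\end{proof}

\section{Simply connected cobordisms}\label{sec:sc}

\begin{proposition}\label{prop:extend}
Let $U=SU(n)$, $n\ge2$, and let $\varphi\colon F\to G$ satisfy \textup{(G1)} and \textup{(G2)}. If the only homomorphism $G\to U$ that kills $\varphi(F)$ is the trivial one, then every homomorphism $\rho\colon F\to U$ has the form $\tilde\rho\varphi$ with $\tilde\rho\colon G\to U$.
\end{proposition}

\begin{proof}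
The map $f=\varphi^*\colon\operatorname{Hom}(G,U)\to\operatorname{Hom}(F,U)=U^g$ is evaluation at $\varphi(y_1),\dots,\varphi(y_g)$, which represent a basis of $H_1(G;\mathbb Q)$. By Lemma~\ref{lem:local}(b), for small $\varepsilon$ it maps $\mathcal N=\mathcal N_\varepsilon(G)$ homeomorphically onto an open subset of $U^g$. Let $Z$ be as in Lemma~\ref{lem:closure}, with $d=g\dim U$, triangulated by (S2). We apply Lemma~\ref{lem:degree} to $f|_Z$ with $\Omega=T=U^g$, which is connected, and $Q_1=\emptyset$. The interior of a maximal simplex is open in $Z$, so (i) follows from (S3), and then (ii) follows from ($\ast$) and Corollary~\ref{cor:parity}. For (iii), the hypothesis says $f^{-1}(1)=\{\mathbf 1\}$, so the compact set $f(Z\setminus\mathcal N)$ does not contain $1$. Then $\Delta=f(\mathcal N)\setminus f(Z\setminus\mathcal N)$ is open and contains $1$, its preimage in $Z$ lies in $\mathcal N$, and $f$ maps this preimage homeomorphically onto $\Delta$. Hence $f(Z)=U^g$.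
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sc}(2),(3)]
(2) Form $\varphi\colon F\to G$ as in Section~\ref{sec:groups} and suppose that every homomorphism $\pi_1(W)\to U=SU(n)$ is trivial. By (G0), every homomorphism $G\to U$ that kills $\varphi(w_1),\dots,\varphi(w_g)$ is trivial. In particular the hypothesis of Proposition~\ref{prop:extend} holds. Let $\rho\colon F\to\pi_w\to U$ be nontrivial and write $\rho=\tilde\rho\varphi$. Then $\tilde\rho$ is nontrivial and kills the $\varphi(w_i)$, a contradiction. A nontrivial finite quotient of $\pi_w$, of order $m$, embeds in $U(m)$ by the regular representation, and $A\mapsto\operatorname{diag}(A,\det A^{-1})$ embeds $U(m)$ in $SU(m+1)$.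

(3) If $\pi_w=1$, the cobordism in (1) is simply connected. If $\pi_w\ne1$ is residually finite, it has a nontrivial finite quotient and (2) applies.
\end{proof}

\begin{example}\label{ex:square}
Without the hypothesis of Proposition~\ref{prop:extend} the mod 2 count can vanish. Let $F=\langle y\rangle$, $G=\langle z\rangle$ be infinite cyclic and $\varphi(y)=z^2$, so (G1) and (G2) hold. For $U=SU(2)$ the map $\varphi^*$ is squaring on $U$; the preimage of $1$ is $\{\pm1\}$, and every $a\neq\pm1$ has exactly two preimages. The map is still onto, but Lemma~\ref{lem:degree} does not show it, because (iii) fails.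
\end{example}

\section{Proof of Proposition~\ref{prop:key}}\label{sec:main}

In Theorem~\ref{thm:main} nothing is assumed about $\pi_1(W)$, so we cannot control the representations of $G$ that kill $\varphi(F)$, and Proposition~\ref{prop:extend} is not available. The substitute is (G5), which controls representations of $\Gamma$. So the degree argument should run on $\operatorname{Hom}(\Gamma,U)$. The difficulty is that there is no homomorphism between $F$ and $\Gamma$, hence no map $\operatorname{Hom}(\Gamma,U)\to U^2$. Near $\mathbf 1$ such a map exists, through $G$. Globally, only what (G4) and (G6) preserve makes sense, namely the traces of $\delta_1,\delta_2,\mu_1,\mu_2$. Pairs in $SU(2)$ up to conjugation have $6-3=3$ parameters, so we use three of these traces as the target coordinates and express the fourth through them.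

Suppose that the data of Proposition~\ref{prop:key} exist. Let $U=SU(2)$, and define
\begin{align*}
\tau&\colon\operatorname{Hom}(\Gamma,U)\to\mathbb R^3, &\tau(\zeta)&=(\operatorname{tr}\zeta(\delta_1),\operatorname{tr}\zeta(\delta_2),\operatorname{tr}\zeta(\mu_1)),\\
T&\colon U^2\to\mathbb R^3, &T(a,b)&=(\operatorname{tr}a,\operatorname{tr}b,\operatorname{tr}w_1(a,b)).
\end{align*}

\subsection{Comparing $\Gamma$ with $F$ near the trivial representation}

\begin{lemma}\label{lem:theta}
For some $\varepsilon>0$ there is a $U$-equivariant homeomorphism $\theta$ from $\mathcal N=\mathcal N_\varepsilon(\Gamma)$ onto an open neighborhood $\mathcal O$ of $(1,1)$ in $U^2$ such that, for $\zeta\in\mathcal N$,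
\begin{equation}\label{eq:traces}
\tau(\zeta)=T(\theta(\zeta)),\qquad\operatorname{tr}\zeta(\mu_2)=\operatorname{tr}w_2(\theta(\zeta)).
\end{equation}
\end{lemma}

\begin{proof}
By (G1) and (G3), both $(\varphi(s),\varphi(t))$ and $(\psi(\mu_1),\psi(\mu_2))$ represent bases of $H_1(G;\mathbb Q)$. The corresponding evaluation maps on $\operatorname{Hom}(G,U)$ are $\varphi^*$ and $\operatorname{ev}_\mu\psi^*$, where $\operatorname{ev}_\mu(\zeta)=(\zeta(\mu_1),\zeta(\mu_2))$. We do not know $H_2(\Gamma;\mathbb Q)$, so for $\Gamma$ only Lemma~\ref{lem:local}(a) applies: $\operatorname{ev}_\mu$ is injective on an open neighborhood $\mathcal N_0$ of $\mathbf 1$. By Lemma~\ref{lem:local}(b) for $G$, choose $\mathcal V_0=\mathcal N_{\varepsilon_0}(G)$ so small that $\varphi^*$ and $\operatorname{ev}_\mu\psi^*$ map it homeomorphically onto open subsets of $U^2$ and $\psi^*(\mathcal V_0)\subset\mathcal N_0$. Then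
\[
\psi^*(\mathcal V_0)=\mathcal N_0\cap\operatorname{ev}_\mu^{-1}\bigl(\operatorname{ev}_\mu\psi^*(\mathcal V_0)\bigr):
\]
if $\zeta\in\mathcal N_0$ and $\operatorname{ev}_\mu\zeta=\operatorname{ev}_\mu\psi^*v$ with $v\in\mathcal V_0$, then $\zeta=\psi^*v$ by injectivity. So $\psi^*(\mathcal V_0)$ is open in $\operatorname{Hom}(\Gamma,U)$, and $\psi^*\colon\mathcal V_0\to\psi^*(\mathcal V_0)$ is a homeomorphism with inverse $(\operatorname{ev}_\mu\psi^*|_{\mathcal V_0})^{-1}\operatorname{ev}_\mu$. Choose $\varepsilon$ with $\mathcal N=\mathcal N_\varepsilon(\Gamma)\subset\psi^*(\mathcal V_0)$, and put $\mathcal V=\mathcal V_0\cap(\psi^*)^{-1}(\mathcal N)$, $\mathcal O=\varphi^*(\mathcal V)$ and $\theta=\varphi^*(\psi^*|_{\mathcal V})^{-1}$. The sets $\mathcal N$ and $\mathcal V$ are invariant and the maps $\varphi^*,\psi^*$ are equivariant, so $\theta$ is equivariant. If $\zeta=v\psi$ with $v\in\mathcal V$, then $\theta(\zeta)=(a,b)=(v\varphi(s),v\varphi(t))$, and by (G4) and (G6) the elements $\zeta(\delta_1),\zeta(\delta_2),\zeta(\mu_i)$ are conjugate in $U$ to $a$, $b$, $w_i(a,b)$.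
\end{proof}

Thus $\mathcal N$ is a 6-manifold. Let $Z\subset\operatorname{Hom}(\Gamma,U)$ be its Zariski closure in $V=M_2(\mathbb C)^k$, where $k$ is the number of generators of $\Gamma$. By Lemma~\ref{lem:closure}, $Z$ is compact, invariant and of dimension $6$, and the traces of $\delta_j,\mu_i$ are restrictions of invariant polynomials. The map $\theta$ does not extend to $Z$, but polynomial consequences of \eqref{eq:traces} do.

\subsection{The fourth trace}
Define $S_0=1$, $S_1(x)=x$, $S_{j+1}=xS_j-S_{j-1}$, so that
\[
S_2=x^2-1,\qquad S_3=x^3-2x,\qquad S_4=x^4-3x^2+1,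
\]
and $S_j(2\cos\alpha)\sin\alpha=\sin(j+1)\alpha$. The Cayley--Hamilton identity $q^2=(\operatorname{tr}q)q-1$ in $U$ gives $q^{-1}=\operatorname{tr}q-q$ and, by induction, $q^{j+1}=S_j(\operatorname{tr}q)q-S_{j-1}(\operatorname{tr}q)$. Let $x=\operatorname{tr}a$, $y=\operatorname{tr}b=\operatorname{tr}b^{-1}$, $z=\operatorname{tr}ab$. Then $\operatorname{tr}ab^{-1}=\operatorname{tr}a(y-b)=xy-z$, and
\begin{align*}
w_1(a,b)&=\bigl(S_2(x)a-x\bigr)\bigl(S_4(y)b^{-1}-S_3(y)\bigr),\\
w_2(a,b)&=\bigl(z\,ab-1\bigr)\bigl(S_4(y)b^{-1}-S_3(y)\bigr).
\end{align*}
Expanding and taking traces, with $\lambda(x,y)=S_2(x)S_4(y)$,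
\begin{align*}
\operatorname{tr}w_1(a,b)&=h(x,y)-\lambda(x,y)\,z,\\
h(x,y)&=xy\lambda-xS_2(x)S_3(y)-xyS_4(y)+2xS_3(y),\\
\operatorname{tr}w_2(a,b)&=-S_3(y)z^2+xS_4(y)z-yS_4(y)+2S_3(y).
\end{align*}
The first trace is linear in $z$, so it determines $z$ wherever $\lambda\ne0$. Multiply the last line by $\lambda^2$ and substitute $\lambda z=h-\omega$, where $\omega=\operatorname{tr}w_1(a,b)$. With
\[
q(x,y,\omega)=-S_3(y)(h-\omega)^2+xS_4(y)\lambda(h-\omega)+\lambda^2\bigl(2S_3(y)-yS_4(y)\bigr)
\]
we obtain, regarding $\lambda$ as a function of the first two coordinates of $\mathbb R^3$,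
\begin{equation}\label{eq:q}
\lambda(T(a,b))^2\operatorname{tr}w_2(a,b)=q(T(a,b))\qquad\text{for all }(a,b)\in U^2 .
\end{equation}

\begin{lemma}\label{lem:AB}
Let $\zeta\in Z$.
\begin{enumerate}
\item[(a)] If $\tau(\zeta)=T(a,b)$ and $\lambda(\operatorname{tr}a,\operatorname{tr}b)\ne0$, then $\operatorname{tr}\zeta(\mu_2)=\operatorname{tr}w_2(a,b)$.
\item[(b)] If $\tau(\zeta)=(2,2,2)$, then $\zeta=\mathbf 1$.
\end{enumerate}
\end{lemma}

\begin{proof}
By \eqref{eq:traces} and \eqref{eq:q}, the identity $\lambda(\tau(\zeta))^2\operatorname{tr}\zeta(\mu_2)=q(\tau(\zeta))$ holds on $\mathcal N$. Both sides are restrictions of polynomials on $V$, so it holds on $Z$. Comparing with \eqref{eq:q} and dividing by $\lambda^2$ gives (a). For (b), apply (a) with $a=b=1$, where $\lambda(2,2)=3\cdot5\neq0$. Then $\operatorname{tr}\zeta(\mu_1)=\operatorname{tr}\zeta(\mu_2)=2$, so $\zeta(\mu_1)=\zeta(\mu_2)=1$, and $\zeta=\mathbf 1$ by (G5).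
\end{proof}

Part (b) is the analogue of the hypothesis $f^{-1}(1)=\{\mathbf 1\}$ of Proposition~\ref{prop:extend}.

\subsection{The region $\Omega$}
The map $\tau$ is constant on orbits, so its degree must be computed on $Z/U$, and we need a region of $\mathbb R^3$ over which the action is free and $T$ is a coordinate system on $U^2/U$. The region should reach from $(2,2,2)$ to $T(a_*,b_*)$. Write $a=\cos\alpha+\mathbf u\sin\alpha$, $b=\cos\beta+\mathbf v\sin\beta$ with $\alpha,\beta\in[0,\pi]$, and $c=\mathbf u\cdot\mathbf v$. From $a^3=\cos3\alpha+\mathbf u\sin3\alpha$ and $b^{-5}=\cos5\beta-\mathbf v\sin5\beta$ we get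
\[
T(a,b)=\kappa(\alpha,\beta,c):=\bigl(2\cos\alpha,\ 2\cos\beta,\ 2\cos3\alpha\cos5\beta+2c\sin3\alpha\sin5\beta\bigr).
\]
Let $\mathcal B=(0,\frac\pi3)\times(0,\frac\pi5)\times(-1,1)$ and $\Omega=\kappa(\mathcal B)$.

\begin{lemma}\label{lem:Omega}
\begin{enumerate}
\item[(a)] $\Omega$ is open, connected and semialgebraic, and $(2,2,2)$ lies in its closure.
\item[(b)] $T(a,b)\in\Omega$ if and only if $(\alpha,\beta,c)\in\mathcal B$. In that case $ab\ne ba$ and $\lambda(\operatorname{tr}a,\operatorname{tr}b)\neq0$.
\item[(c)] $T$ induces a homeomorphism $T^{-1}(\Omega)/U\to\Omega$.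
\item[(d)] $SO(3)=U/\{\pm1\}$ acts freely on $Z^*=Z\cap\tau^{-1}(\Omega)$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $\alpha,\beta\in[0,\pi]$ the first two coordinates of $\kappa$ determine $\alpha$ and $\beta$. If $\alpha\in(0,\frac\pi3)$ and $\beta\in(0,\frac\pi5)$, then $\sin3\alpha\sin5\beta>0$ and the third coordinate determines $c$. This gives the equivalence in (b) and shows that $\kappa$ is injective on $\mathcal B$. The Jacobian matrix of $\kappa$ is triangular with determinant $8\sin\alpha\sin\beta\sin3\alpha\sin5\beta\ne0$, so $\Omega$ is open and $\kappa\colon\mathcal B\to\Omega$ is a homeomorphism. For $a,b\ne\pm1$, the description of centralizers shows that $ab=ba$ if and only if $\mathbf v=\pm\mathbf u$, that is, $|c|=1$. Also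
\[
\lambda(2\cos\alpha,2\cos\beta)=\frac{\sin3\alpha}{\sin\alpha}\cdot\frac{\sin5\beta}{\sin\beta}>0\quad\text{on }\mathcal B .
\]
This proves (b). It also shows that $\Omega$ is the image under $T$ of the set of $(a,b)\in U^2$ with $\operatorname{tr}a>1$, $\operatorname{tr}b>2\cos\frac\pi5$, $ab\ne ba$, so $\Omega$ is semialgebraic by (S1). Finally $\kappa(\alpha,\beta,0)\to(2,2,2)$ as $\alpha,\beta\to0^+$.

(c) Pairs of unit vectors in $\mathbb R^3$ are classified up to $SO(3)$ by their inner product, so the induced map is a continuous bijection. Its inverse is continuous because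
\[
\kappa(\alpha,\beta,c)\mapsto\bigl(\cos\alpha+\mathbf i\sin\alpha,\ \cos\beta+(c\,\mathbf i+\sqrt{1-c^2}\,\mathbf j)\sin\beta\bigr)
\]
is a continuous section of $T$ over $\Omega$.

(d) By (G4) and (G6), $\psi_*[\mu_1]=\varphi_*(3[s]-5[t])=\psi_*(3[\delta_1]-5[\delta_2])$ in $H_1(G;\mathbb Q)$. By (G3), $\psi_*$ is injective rationally and $H_1(\Gamma;\mathbb Z)$ is torsion-free, so $[\mu_1]=3[\delta_1]-5[\delta_2]$ in $H_1(\Gamma;\mathbb Z)$. Let $\zeta\in Z^*$. If $\zeta(\Gamma)$ were abelian, then $\zeta(\mu_1)=\zeta(\delta_1)^3\zeta(\delta_2)^{-5}$, so $\tau(\zeta)=T(\zeta(\delta_1),\zeta(\delta_2))\in\Omega$ with commuting arguments, contrary to (b). So $\zeta(\Gamma)$ is nonabelian. An element $u\ne\pm1$ fixing $\zeta$ would have $\zeta(\Gamma)$ in its centralizer, which is an abelian circle group.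
\end{proof}

\subsection{The trace map is onto $\Omega$}

\begin{lemma}\label{lem:onto}
$\Omega\subset\tau(Z)$.
\end{lemma}

\begin{proof}
We realize $Z/U$ as a semialgebraic set in order to triangulate it. It need not be algebraic, so parity will be read off upstairs in $Z$.

\emph{The quotient.} For a linear action of a compact group, the algebra of invariant real polynomials is finitely generated. Invariant polynomials separate orbits: two distinct orbits are disjoint compact sets, so some polynomial is less than $\frac13$ on one and greater than $\frac23$ on the other, and averaging over $U$ preserves these bounds. Let $\Pi\colon V\to\mathbb R^{N}$ have as components generators of the invariant polynomials. Then $Q=\Pi(Z)$ is compact and semialgebraic by (S1), and $Z/U\to Q$ is a continuous bijection from a compact space to a Hausdorff space, hence a homeomorphism. The components of $\tau$ are polynomials in the components of $\Pi$, so $\tau=\bar\tau\Pi$ on $Z$, with $\bar\tau\colon Q\to\mathbb R^3$ the restriction of a polynomial map. The set $Q_1=\bar\tau^{-1}(\mathbb R^3\setminus\Omega)$ is compact and semialgebraic. Triangulate $Q$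 with $Q_1$ a subcomplex, and put $Q^*=Q\setminus Q_1=Z^*/U$, the union of the open simplices not in $Q_1$. By Gleason's theorem, the orbit map of a free action of a compact Lie group on a subspace of Euclidean space is a locally trivial principal bundle. So every point of $Q^*$ has an open neighborhood $B$ with $\Pi^{-1}(B)\cap Z\cong B\times SO(3)$, and the same holds for open subsets of $B$. Since $Z^*$ is open in $Z$, it follows that
\begin{quote}
($\ast\ast$) \emph{for every sufficiently small open neighborhood $B$ of a point $b\in Q^*$, some open subset of $Z$ is homeomorphic to $B\times\mathbb R^3$.}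
\end{quote}
We verify the hypotheses of Lemma~\ref{lem:degree} for $\bar\tau$, with $d=3$ and target manifold $\mathbb R^3$.

(i) A simplex not in $Q_1$ is a face of a maximal simplex, of dimension $p$ say, which is not in $Q_1$ either. Its interior is an open subset of $Q^*$. By ($\ast\ast$), $Z$ has an open subset homeomorphic to $\mathbb R^{p+3}$, so $p+3\le6$ by (S3).

(ii) Let $\sigma$ be a 2-simplex not in $Q_1$ that is a face of exactly $k\ge1$ simplices of dimension $3$. Simplices having $\sigma$ as a face are not in $Q_1$, so by (i) they have dimension at most $3$. By ($\ast$) and ($\ast\ast$), a point of $Z$ has an open neighborhood homeomorphic to $\mathbb R^2\times\Lambda_k\times\mathbb R^3\cong\mathbb R^5\times\Lambda_k$ in which it corresponds to $(0,*)$. By Corollary~\ref{cor:parity}, $k$ is even.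

(iii) The compact set $\tau(Z\setminus\mathcal N)$ does not contain $(2,2,2)$, by Lemma~\ref{lem:AB}(b). The compact set $T(U^2\setminus\mathcal O)$ does not contain it either, since $T^{-1}(2,2,2)=\{(1,1)\}$. Choose an open ball about $(2,2,2)$ disjoint from both sets and let $\Delta$ be its intersection with $\Omega$, which is open and nonempty by Lemma~\ref{lem:Omega}(a). Then $Z\cap\tau^{-1}(\Delta)\subset\mathcal N$ and $T^{-1}(\Delta)\subset\mathcal O$, and $T\theta=\tau$ on $\mathcal N$. So $\theta$ restricts to an equivariant homeomorphism $Z\cap\tau^{-1}(\Delta)\to T^{-1}(\Delta)$. Passing to quotients and using Lemma~\ref{lem:Omega}(c), we see that $\bar\tau$ maps $\bar\tau^{-1}(\Delta)\cong T^{-1}(\Delta)/U$ homeomorphically onto $\Delta$.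

Lemma~\ref{lem:degree} gives $\Omega\subset\bar\tau(Q)=\tau(Z)$.
\end{proof}

\subsection{The limit}
The point $T(a_*,b_*)=(1,2\cos\frac\pi5,2)$ lies on the boundary of $\Omega$, where $\lambda=0$ and $T$ no longer determines the trace of $w_2$. For instance, the commuting pair $a=\cos\frac\pi3+\mathbf i\sin\frac\pi3$, $b=\cos\frac\pi5+\mathbf i\sin\frac\pi5$ has the same image under $T$, but $\operatorname{tr}w_2(a,b)=-2\cos\frac{16\pi}{15}=2\cos\frac\pi{15}\ne2$. We therefore approach $(a_*,b_*)$ from inside, keeping the axes $\mathbf u_*,\mathbf v_*$ fixed.

Choose positive $\alpha_j\uparrow\frac\pi3$ and $\beta_j\uparrow\frac\pi5$, strictly increasing, and put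
\[
a_j=\cos\alpha_j+\mathbf u_*\sin\alpha_j,\qquad b_j=\cos\beta_j+\mathbf v_*\sin\beta_j .
\]
Since $0<c_*<1$, we have $(\alpha_j,\beta_j,c_*)\in\mathcal B$ and $T(a_j,b_j)\in\Omega$. By Lemma~\ref{lem:onto} there are $\zeta_j\in Z$ with $\tau(\zeta_j)=T(a_j,b_j)$. By Lemmas~\ref{lem:Omega}(b) and~\ref{lem:AB}(a), $\operatorname{tr}\zeta_j(\mu_2)=\operatorname{tr}w_2(a_j,b_j)$. Since $Z$ is compact, a subsequence converges to some $\zeta\in Z\subset\operatorname{Hom}(\Gamma,U)$, and by \eqref{eq:star}
\[
\operatorname{tr}\zeta(\mu_i)=\operatorname{tr}w_i(a_*,b_*)=2\quad(i=1,2),\qquad\operatorname{tr}\zeta(\delta_1)=\operatorname{tr}a_*=1 .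
\]
So $\zeta(\mu_1)=\zeta(\mu_2)=1$, and $\zeta=\mathbf 1$ by (G5). This contradicts $\operatorname{tr}\zeta(\delta_1)=1\neq2$. Proposition~\ref{prop:key}, and with it Theorem~\ref{thm:main}, is proved. \qed

\begin{remark}
The assumption that the other end of $W$ is $S^3$ enters only through (G5), which is used twice: in Lemma~\ref{lem:AB}(b), to make the degree one, and in the last step. It cannot be omitted, since $L$ is concordant to itself in $Y\times[0,1]$, where all the other properties hold.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BCR}
Bochnak, Coste and Roy, \emph{Real Algebraic Geometry}.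

\bibitem{Davis}
Christopher William Davis, \emph{Whitney tower concordance and knots in homology spheres}, arXiv:2303.14509 (2023).

\bibitem{FQ}
Freedman and Quinn, \emph{Topology of 4-Manifolds}.

\end{thebibliography}
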